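# Small restrictions of $L_p$-strictly singular operators for $2<p<\infty$

## 1. Copies of $L_p$, Haar functions and square functions

Let $L_p=L_p[0,1]$ for $1\le p<\infty$, with real or complex scalars, and let $\mathcal L(L_p)$ be the algebra of bounded linear operators on $L_p$. Subspaces are closed, $X\simeq L_p$ means that $X$ is isomorphic to $L_p$, and $|A|$ is the Lebesgue measure of $A$. For a measurable set $A$ we write $L_p(A)$ for the functions in $L_p$ that vanish off $A$; if $|A|>0$ then $L_p(A)\simeq L_p$. An operator $T$ is an isomorphism on $Z$ if $\|Tz\|\ge c\|z\|$ for all $z\in Z$ and some $c>0$.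

**Definition 1.** An operator $T\in\mathcal L(L_p)$ is *$L_p$-strictly singular* if there is no subspace $Z\subseteq L_p$ with $Z\simeq L_p$ such that $T_{|Z}$ is an isomorphism onto its image.

*Example.* Let $Tf=\varphi f$ with $\varphi\in L_\infty$. If $\varphi\ne0$, there are $c>0$ and a set $A$ of positive measure with $|\varphi|\ge c$ on $A$, and then $T$ is an isomorphism on $L_p(A)\simeq L_p$. So a multiplication operator is $L_p$-strictly singular only if it is $0$.

**Definition 2.** Let $F\subseteq[0,1)$ with $|F|>0$, and let $\Sigma$ be a countably generated nonatomic sub-$\sigma$-algebra of the Borel subsets of $F$. Then $L_p(F,\Sigma)\subseteq L_p$ is the space of $\Sigma$-measurable $L_p$ functions supported on $F$.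

By textbook measure theory $L_p(F,\Sigma)$ is isometric to $L_p$, and it is the range of the norm-one projection $f\mapsto\mathbb E(f1_F\mid\Sigma)$.

*Example.* Let $F=[0,1)$ and let $\Sigma$ consist of the Borel sets invariant under $t\mapsto t+\frac12$ modulo $1$. Then $L_p(F,\Sigma)$ consists of the $f$ with $f(t+\frac12)=f(t)$ for $0\le t<\frac12$. The map $g\mapsto g(2t\bmod 1)$ is an isometry of $L_p$ onto it, and the projection averages the values at $t$ and $t+\frac12$.

From here on $2<p<\infty$, and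
$$r=p/2>1,\qquad s=\min(r,2)>1 .$$

**Definition 3.** $\mathcal D_n$ is the set of intervals $[j2^{-n},(j+1)2^{-n})\subset[0,1)$, and $\mathcal D=\bigcup_n\mathcal D_n$. $\mathcal A_n$ is the algebra of unions of members of $\mathcal D_n$, and $\mathcal A=\bigcup_n\mathcal A_n$. For $J\in\mathcal D$ with left and right halves $J_l,J_r$ put $h_J=1_{J_l}-1_{J_r}$. For $u=u_0+\sum_Ju_Jh_J$ the *square function* is
$$S(u)=\Big(|u_0|^2+\sum_J|u_J|^21_J\Big)^{1/2}.$$

*Examples.* For the Rademacher function $r_k=\sum_{I\in\mathcal D_k}h_I$ we get $S(r_k)=1$. For $u=1_{[0,1/2)}=\frac12+\frac12h_{[0,1)}$ we get $S(u)^2=\frac14+\frac14=\frac12$ on all of $[0,1)$, so $S(u)$ need not vanish where $u$ does.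

We recall three facts. The system $1,(h_J)$ in the usual order is a monotone basis of $L_p$: its partial sum projections $P_M$ are conditional expectations, so $\|P_M\|\le1$. The system is orthogonal with $\|h_J\|_2^2=|J|$, so $\int S(u)^2=\|u\|_2^2$. Finally, by the Paley–Burkholder theorem there is $\beta=\beta_p\ge1$ with
$$\beta^{-1}\|u\|_p\le\|S(u)\|_p\le\beta\|u\|_p .\tag{1}$$

We will constantly use $\|S(u)\|_p^2=\|S(u)^2\|_r$: squares of square functions live in $L_r$, with $r>1$. They depend on $u$ in a controlled way. By the triangle inequality in $\ell_2$, $|S(u)-S(v)|\le S(u-v)$, so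
$$|S(u)^2-S(v)^2|=|S(u)-S(v)|\,(S(u)+S(v))\le S(u-v)(S(u)+S(v)),$$
and Hölder's inequality $\|xy\|_r\le\|x\|_p\|y\|_p$ together with (1) gives
$$\|S(u)^2-S(v)^2\|_r\le\beta^2\|u-v\|_p(\|u\|_p+\|v\|_p).\tag{2}$$

**Definition 4.** A bounded operator $V$ on real $L_r$ is *positive*, written $V\ge0$, if $V\varphi\ge0$ whenever $\varphi\ge0$.

*Examples.* Multiplication by a bounded function $m\ge0$, and $\varphi\mapsto(\int\varphi)\,1$. If $V\ge0$, then $V^*\ge0$ on $L_{r'}$, where $\frac1r+\frac1{r'}=1$, and $V\varphi\le V\psi$ if $\varphi\le\psi$.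

## 2. Restrictions of small norm on copies of $L_p$

Suppose $T$ preserves no copy of $L_p$. Negating the definition on each copy says only this: in every copy $X$ of $L_p$ there are unit vectors $x$ with $\|Tx\|$ as small as we like. We ask for much more: must every copy $X$ contain a whole *copy of $L_p$* on which $T$ has small norm?

For $1\le p<2$ it is known that the answer is yes: if $T\in\mathcal L(L_p)$ is $L_p$-strictly singular, then for any $X\subseteq L_p$ with $X\simeq L_p$ and any $\varepsilon>0$ there is $Y\subseteq X$ with $Y\simeq L_p$ and $\|T_{|Y}\|<\varepsilon$. The problem, whose source is Detelin Dosev, William B. Johnson, Gideon Schechtman, "Commutators on $L_p$, $1\le p<\infty$", arXiv:1102.0137 (2011), is whether the analogous statement holds for $2<p<\infty$. It does.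

**Theorem A.** Let $2<p<\infty$ and let $T\in\mathcal L(L_p)$ be $L_p$-strictly singular. For every $X\subseteq L_p$ with $X\simeq L_p$ and every $\varepsilon>0$ there is $Y\subseteq X$ with $Y\simeq L_p$ and $\|T_{|Y}\|<\varepsilon$.

There is also a form for arbitrary operators, in which the copies of $L_p$ are the concrete spaces of Definition 2.

**Theorem B.** Let $2<p<\infty$ and $T\in\mathcal L(L_p)$. At least one of the following holds:

* (B1) $T$ is an isomorphism on some $L_p(F,\Sigma)$;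
* (B2) for every $\varepsilon>0$ there is some $L_p(F,\Sigma)$ with $\|T_{|L_p(F,\Sigma)}\|<\varepsilon$.

Both can hold at once: multiplication by $1_{[0,1/2)}$ is the identity on $L_p([0,\frac12))$ and $0$ on $L_p([\frac12,1))$. Theorem A is proved in Sections 4–8, and Theorem B in Section 9.

## 3. Two operators by hand, and why small supports do not suffice

*An operator through $L_2$.* Fix an injection $J\mapsto k(J)$ of $\mathcal D$ into $\{0,1,2,\dots\}$. For $f=c_0+\sum c_Jh_J$, with $n(J)$ the level of $J$, put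
$$T_1f=\sum_J2^{-n(J)/2}c_J\,r_{k(J)} .$$
For finite sums $S(\sum b_kr_k)^2=\sum|b_k|^2$, so (1) gives $\|T_1f\|_p\le\beta(\sum2^{-n(J)}|c_J|^2)^{1/2}\le\beta\|f\|_2\le\beta\|f\|_p$, and $T_1$ extends to a bounded operator with $\|T_1f\|_p\le\beta\|f\|_2$. It is $L_p$-strictly singular: if $\|T_1f\|_p\ge c\|f\|_p$ on some $Z\simeq L_p$, then $\|f\|_2\le\|f\|_p\le(\beta/c)\|f\|_2$ on $Z$ and $L_p$ would embed into a Hilbert space. But $L_p$ contains $\ell_p$, which does not embed. For this operator and $X=L_p$ we can find $Y$ by hand. By Hölder, for $f\in L_p(A)$,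
$$\|T_1f\|_p\le\beta\|f\|_2\le\beta|A|^{\frac12-\frac1p}\|f\|_p ,$$
so $Y=L_p(A)$ works as soon as $|A|$ is small.

This suggests a first approach for $X=L_p$: always take $Y=L_p(A)$ for a suitable set $A$, small if necessary. The next operator defeats it.

*An operator through $\ell_p$.* Let $B_I$, $I\in\mathcal D$, be disjoint sets of positive measure in $[0,1)$, let $v_I=|B_I|^{-1/p}1_{B_I}$, and put
$$T_2f=\sum_I2^{-n(I)/p}c_I\,v_I\qquad\text{for } f=c_0+\sum c_Ih_I .$$
Since $p\ge2$, we have $\sum|c_I|^p1_I\le(\sum|c_I|^21_I)^{p/2}$ pointwise, and therefore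
$$\|T_2f\|_p^p=\sum_I|c_I|^p2^{-n(I)}=\int\sum_I|c_I|^p1_I\le\|S(f)\|_p^p\le\beta^p\|f\|_p^p .$$
The range of $T_2$ lies in the closed span of the $v_I$, which is isometric to $\ell_p$. Since $L_p$ contains $\ell_2$ (the span of the Rademacher functions), and $\ell_2$ does not embed into $\ell_p$ for $p\ne2$, the operator $T_2$ is $L_p$-strictly singular.

Now let $|A|>0$ be arbitrary, let $I\in\mathcal D_n$ meet $A$ in positive measure, and test $f=1_Ah_I\in L_p(A)$. Its coefficient at $h_I$ is $c_I=2^n\int fh_I=2^n|A\cap I|$, and $\|f\|_p=|A\cap I|^{1/p}$. Hence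
$$\frac{\|T_2f\|_p}{\|f\|_p}\ge\frac{2^{-n/p}\,2^n|A\cap I|}{|A\cap I|^{1/p}}=\Big(\frac{|A\cap I|}{|I|}\Big)^{1-\frac1p}.$$
By Lebesgue's density theorem $I$ can be chosen with this ratio as close to $1$ as we like. So $\|T_{2|L_p(A)}\|\ge1$ for *every* $A$ of positive measure, and the first approach stops here.

Where, then, is $T_2$ small? On vectors that spread over many Haar levels. Take $E\in\mathcal A_{n_1}$ with $|E|>0$, levels $n_1<\dots<n_N$, arbitrary signs, and
$$g=N^{-1/2}\sum_{k=1}^N\ \sum_{J\in\mathcal D_{n_k},\,J\subset E}\epsilon_Jh_J .$$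
Then $S(g)^2=1_E$, so $\|g\|_p\ge\beta^{-1}|E|^{1/p}$, while $\|T_2g\|_p^p=\sum_kN^{-p/2}\sum_J2^{-n_k}=N^{1-p/2}|E|$. Thus $\|T_2g\|_p\le\beta N^{\frac1p-\frac12}\|g\|_p$, which tends to $0$ as $N\to\infty$. The proof combines the two mechanisms: localization to a set $A$, which handles $T_1$, and averaging over levels, which handles $T_2$.

## 4. The positive operator attached to $T$

Fix $T\in\mathcal L(L_p)$, $T\ne0$; for $T=0$ both theorems are trivial. The plan is as follows. Suppose we have functions $g_i$ with disjoint Haar supports whose images $Tg_i$ also have, nearly, disjoint Haar supports. For $f=\sum a_ig_i$,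
$$S(f)^2=\sum|a_i|^2S(g_i)^2,\qquad S(Tf)^2\approx\sum|a_i|^2S(Tg_i)^2 .$$
If there were a positive operator $V$ with $S(Tg_i)^2\approx V(S(g_i)^2)$, we would get $S(Tf)^2\approx V(S(f)^2)$. So up to constants $\|Tf\|_p^2\approx\|V\Psi\|_r$ and $\|f\|_p^2\approx\|\Psi\|_r$ with $\Psi=S(f)^2\ge0$, and a question about $T$ would become a question about a positive operator on the cone $\{\Psi\ge0\}$ of $L_r$. We now build the candidate for $V$.

**Step 1: averages over signs.** This step produces additive functions of sets from $T$. For $E\in\mathcal A_m$ and $n\ge m$ put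
$$V_n(E)=\sum_{J\in\mathcal D_n,\,J\subset E}S(Th_J)^2\in L_r .$$
This is additive in $E\in\mathcal A_m$. Let $\epsilon_J$ be independent random signs and $b_J\ge0$. For each coefficient functional of the Haar basis, the mean of $|\sum_J\epsilon_Jb_Jx_J|^2$ is $\sum_Jb_J^2|x_J|^2$, where $x_J$ is that coefficient of $Th_J$. Summing over the coefficients,
$$\mathbb E\,S\Big(T\sum_{J\in\mathcal D_n}\epsilon_Jb_Jh_J\Big)^2=\sum_{J\in\mathcal D_n}b_J^2S(Th_J)^2 .\tag{3}$$
(The expectation is a finite average.) For each choice of signs, (1) bounds the $L_r$ norm of $S(T\sum\epsilon_Jb_Jh_J)^2$ by $\beta^2\|T\|^2\|\sum\epsilon_Jb_Jh_J\|_p^2$, and $|\sum\epsilon_Jb_Jh_J|^2=\sum b_J^21_J$. So the $L_r$ norm of (3) is at most $\beta^2\|T\|^2\|\sum b_J^21_J\|_r$.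

For real $\varphi=\sum_{I\in\mathcal D_m}\varphi_I1_I$ and $n\ge m$ put $V_n\varphi=\sum\varphi_IV_n(I)$. By additivity this does not depend on the choice of $m\le n$. Taking $b_J^2=|\varphi_I|$ for $J\subset I$,
$$\|V_n\varphi\|_r\le\|V_n|\varphi|\|_r\le\beta^2\|T\|^2\|\varphi\|_r .$$

**Step 2: a weak limit.** This step removes the dependence on $n$. Each sequence $(V_n(I))_n$ is bounded in the reflexive space $L_r$. By a diagonal argument there is an infinite set $\mathcal N\subset\mathbb N$ along which $V_n(I)$ converges weakly in $L_r$ for every $I\in\mathcal D$. Let $V1_I$ be the limit. By additivity, $V$ extends to a linear operator on dyadic simple functions, with $V_n\varphi\to V\varphi$ weakly. The norm is weakly lower semicontinuous, so $\|V\varphi\|_r\le\beta^2\|T\|^2\|\varphi\|_r$. The cone $\{f\ge0\}$ is closed and convex, hence weakly closed, so $V\varphi\ge0$ for dyadic simple $\varphi\ge0$. By density $V$ extends to a bounded operator on real $L_r$. It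 is positive, because every $0\le\varphi\in L_r$ is the $L_r$ limit of its dyadic conditional expectations, which are nonnegative and dyadic simple. In summary, $V\ge0$, $\|V\|\le\beta^2\|T\|^2$, and
$$V_n(E)\to V1_E\quad\text{weakly in }L_r\quad(n\to\infty,\ n\in\mathcal N),\qquad E\in\mathcal A.\tag{4}$$

*Examples.* If $Tf=\varphi f$ with $\varphi$ dyadic simple, then for large $n$ we have $S(Th_J)^2=|\varphi|^21_J$, so $V$ is multiplication by $|\varphi|^2$. For $T_1$ of Section 3, $S(T_1h_J)^2=2^{-n}$ for $J\in\mathcal D_n$, so $V_n(E)=|E|\,1$ and $V\varphi=(\int\varphi)1$. For $T_2$ we claim $V=0$. By $\int S(u)^2=\|u\|_2^2$ and Hölder with exponents $\frac p2$ and $(1-\frac2p)^{-1}$,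
$$\int V_n([0,1))=\sum_{J\in\mathcal D_n}2^{-2n/p}\|v_J\|_2^2=\sum_{J\in\mathcal D_n}2^{-2n/p}|B_J|^{1-\frac2p}\le\Big(\sum_{J\in\mathcal D_n}|B_J|\Big)^{1-\frac2p}\to0,$$
because the $B_J$ are disjoint. As $0\le V_n(I)\le V_n([0,1))$, all weak limits are $0$.

The last example shows the obstacle in the plan. For every choice of signs, the one-level function $g=\sum_{J\in\mathcal D_n}\epsilon_Jh_J$ has $\|T_2g\|_p=1$, so $\|S(T_2g)^2\|_r\ge\beta^{-2}$, although $V(S(g)^2)=V1=0$. The convergence in (4) is only weak, and a single level does not give $S(Tg)^2\approx V(S(g)^2)$ in norm. In Section 6 we repair this by averaging over $N$ levels chosen one after another: weak convergence controls one linear functional at each step, and the smoothness of the norm of $L_r$ turns this into decay of the norm. First we settle the question about $V$.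

## 5. A dichotomy for positive operators on $L_r$

**Lemma 1.** Let $1<r<\infty$ and let $V\ge0$ be a bounded operator on $L_r$. At least one of the following holds:

* (a) for every $\eta>0$ there is $A$ with $|A|>0$ and $\|V\varphi\|_r\le\eta\|\varphi\|_r$ for all $0\le\varphi\in L_r(A)$;
* (b) there are $A$ with $|A|>0$ and $c>0$ such that $\|V\varphi\|_r\ge c\|\varphi\|_r$ for all $0\le\varphi\in L_r(A)$.

For $V\varphi=(\int\varphi)1$ we have (a), since $\|V\varphi\|_r\le|A|^{1/r'}\|\varphi\|_r$. For the identity we have (b). What separates them is whether $V$ breaks $V1$ into ever smaller pieces $V1_I$.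

*Proof.* Fix representatives such that, off a null set, $0\le V1_I(x)<\infty$ and $I\mapsto V1_I(x)$ is additive on $\mathcal D$. Let
$$s_n=\sum_{I\in\mathcal D_n}(V1_I)^r .$$
Since $x^r+y^r\le(x+y)^r$ for $x,y\ge0$, $s_n$ decreases to some $s_\infty\ge0$, and $s_n\le s_0=(V1)^r\in L_1$.

**Step 1: if $s_\infty=0$ a.e., then (a) holds.** The aim is a set $A$ on which a pointwise Hölder inequality for $V$ gives the bound. By dominated convergence $\int s_n\to0$. Let
$$w_n=\sum_{I\in\mathcal D_n}1_I\,V^*\big((V1_I)^{r-1}\big)\ge0,$$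
where $(V1_I)^{r-1}\in L_{r'}$ because $(r-1)r'=r$. Then $\int w_n=\sum_I\int(V1_I)^{r-1}\,V1_I=\int s_n$. Given $\eta>0$ choose $n$ with $\int w_n<\eta^r$. Then $|\{w_n\le\eta^r\}|>0$, so for some $I\in\mathcal D_n$ the set $A=I\cap\{w_n\le\eta^r\}$ has positive measure.

Let $\varphi\ge0$ be bounded and supported on $A$. For rational $\lambda>0$, Young's inequality applied to $\varphi=(\lambda\varphi)(\lambda^{-1}1_I)$ gives $\varphi\le\lambda^r\varphi^r/r+\lambda^{-r'}1_I/r'$. By positivity,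
$$V\varphi\le\frac{\lambda^r}{r}V(\varphi^r)+\frac{\lambda^{-r'}}{r'}V1_I\quad\text{a.e., simultaneously for all rational }\lambda>0 .$$
For numbers $x,y\ge0$, $\inf_\lambda(\lambda^rx/r+\lambda^{-r'}y/r')=x^{1/r}y^{1/r'}$: if $x,y>0$ the minimum is at $\lambda^{r+r'}=y/x$, where, since $r+r'=rr'$, both $\lambda^rx$ and $\lambda^{-r'}y$ equal $x^{1/r}y^{1/r'}$; if $xy=0$ the infimum is $0$. By continuity rational $\lambda$ suffice. So $V\varphi\le(V\varphi^r)^{1/r}(V1_I)^{1/r'}$ a.e. Since $r/r'=r-1$,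
$$\int(V\varphi)^r\le\int V(\varphi^r)(V1_I)^{r-1}=\int\varphi^r\,V^*\big((V1_I)^{r-1}\big)=\int\varphi^rw_n\le\eta^r\|\varphi\|_r^r ,$$
where we used that $\varphi$ lives on $A\subset I$ and $w_n\le\eta^r$ on $A$. For general $0\le\varphi\in L_r(A)$ apply this to $\varphi\wedge k\to\varphi$ in $L_r$. This is (a).

**Step 2: if $s_\infty\not\equiv0$, some piece stays large.** The aim is a set $B$ where at every level at least one $V1_I$ is bounded below. We have $s_n\le(\max_{I\in\mathcal D_n}V1_I)^{r-1}\sum_{I\in\mathcal D_n}V1_I=(\max_{I\in\mathcal D_n}V1_I)^{r-1}V1$. On $\{s_\infty>0\}$ we have $0<V1<\infty$ (off a null set), so there $\max_{I\in\mathcal D_n}V1_I\ge(s_\infty/V1)^{1/(r-1)}>0$ for all $n$. Hence there are $c_0>0$ and a set $B$ with $|B|>0$, inside the set where our representatives are finite and additive, such that $\max_{I\in\mathcal D_n}V1_I\ge c_0$ on $B$ for all $n$.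

**Step 3: choosing the large pieces consistently.** We want to attach each $x\in B$ to a single decreasing branch of dyadic intervals, measurably in $x$. For $I\in\mathcal D_m$ let $N_I$ be the set of $x\in B$ such that for every $n\ge m$ there is $J\in\mathcal D_n$, $J\subset I$, with $V1_J(x)\ge c_0$. These sets are measurable, and $N_{[0,1)}=B$. Moreover
$$N_I=N_{I_l}\cup N_{I_r}.$$
Indeed, let $x\in N_I$. One of the halves of $I$ contains such $J\in\mathcal D_n$ for infinitely many $n$. Since $V1_J(x)\le V1_{J'}(x)$ for $J\subset J'$, the ancestors of these $J$ inside that half show that it contains such intervals for all $n\ge m+1$. Conversely, if $x\in N_{I_l}$, the condition for $I$ holds at all levels $n\ge m+1$, and at level $m$ because $V1_I(x)\ge V1_{I_l}(x)\ge c_0$; the same for $I_r$.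

Put $B_{[0,1)}=B$, and inductively $B_{I_l}=B_I\cap N_{I_l}$, $B_{I_r}=B_I\setminus N_{I_l}$. By induction $B_I\subset N_I$: for $I_r$, $B_I\setminus N_{I_l}\subset N_I\setminus N_{I_l}\subset N_{I_r}$. Thus $B_I=B_{I_l}\sqcup B_{I_r}$, the sets $B_I$ ($I\in\mathcal D_n$) partition $B$, and $V1_I\ge c_0$ on $B_I$. So for $\varphi=\sum_{I\in\mathcal D_n}\varphi_I1_I\ge0$,
$$V\varphi\ge c_0\sum_I\varphi_I1_{B_I},\qquad\int(V\varphi)^r\ge c_0^r\sum_I\varphi_I^r|B_I|.\tag{5}$$

**Step 4: a density for $I\mapsto|B_I|$.** The right side of (5) should be an integral of $\varphi^r$. Let $\sigma$ be the additive function on $\mathcal A$ with $\sigma(I)=|B_I|$. By (5), $V1_E\ge c_0$ on a set of measure $\sigma(E)$, so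
$$\sigma(E)\le c_0^{-1}\|V1_E\|_1\le c_0^{-1}\|V1_E\|_r\le c_0^{-1}\|V\||E|^{1/r}.$$
Consider the nonnegative martingale $\rho_n=\sum_{I\in\mathcal D_n}2^n\sigma(I)1_I$. Since $\int\rho_n=|B|\le1$, $|\{\rho_n>\lambda\}|\le\lambda^{-1}$. As $\{\rho_n>\lambda\}\in\mathcal A_n$,
$$\int_{\{\rho_n>\lambda\}}\rho_n=\sigma(\{\rho_n>\lambda\})\le c_0^{-1}\|V\|\lambda^{-1/r}.$$
So $(\rho_n)$ is uniformly integrable and converges in $L_1$ to some $\rho\ge0$ with $\sigma(E)=\int_E\rho$ for $E\in\mathcal A$; in particular $\int\rho=|B|>0$.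

**Step 5: conclusion of (b).** By (5), $\int(V\varphi)^r\ge c_0^r\int\varphi^r\rho$ for dyadic simple $\varphi\ge0$. For bounded measurable $\varphi\ge0$, apply this to the dyadic conditional expectations of $\varphi$. They converge to $\varphi$ in $L_r$, and a.e. and boundedly, so the left side passes to the limit by continuity of $V$ and the right side by dominated convergence. For $0\le\varphi\in L_r$ use $V\varphi\ge V(\varphi\wedge k)$ and monotone convergence. Choose $\kappa>0$ such that $A=\{\rho\ge\kappa\}$ has positive measure. For $0\le\varphi\in L_r(A)$ we get $\int(V\varphi)^r\ge c_0^r\kappa\int\varphi^r$, which is (b) with $c=c_0\kappa^{1/r}$. $\square$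

## 6. Averaging over levels in the smooth space $L_r$

**Step 1: a smoothness inequality.** This step says that adding $D$ to $Z$ changes $\|Z\|_r^s$ by a linear term plus a multiple of $\|D\|_r^s$. There is $C=C_r\ge1$ such that for real $Z,D\in L_r$
$$\tfrac12\big(\|Z+D\|_r^s+\|Z-D\|_r^s\big)\le\|Z\|_r^s+C\|D\|_r^s .\tag{6}$$

If $r\le2$, then $s=r$. By concavity of $t\mapsto t^{r/2}$, $\frac12(|x+y|^r+|x-y|^r)\le(x^2+y^2)^{r/2}\le|x|^r+|y|^r$. Integrate; here $C=1$.

If $r>2$, then $s=2$. The function $t\mapsto t^{-2}\big[\big(\tfrac12(|1+t|^r+|1-t|^r)\big)^{2/r}-1\big]$ is continuous on $(0,\infty)$, bounded near $0$ by Taylor's formula (the first-order terms cancel), and tends to $1$ at $\infty$. So it is bounded, and for some $C\ge1$ we have $\frac12(|x+y|^r+|x-y|^r)\le(x^2+Cy^2)^{r/2}$ for all real $x,y$. Since quadratic means are at most $r$-th power means, and by the triangle inequality in $L_{r/2}$,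
$$\tfrac12(\|Z+D\|_r^2+\|Z-D\|_r^2)\le\big(\tfrac12(\|Z+D\|_r^r+\|Z-D\|_r^r)\big)^{2/r}\le\|Z^2+CD^2\|_{r/2}\le\|Z\|_r^2+C\|D\|_r^2 .$$

Let $\ell_Z\in L_{r'}$ be a subgradient at $Z$ of the continuous convex function $\|\cdot\|_r^s$. Explicitly, $\ell_0=0$ and $\ell_Z(D)=s\|Z\|_r^{s-r}\int|Z|^{r-1}\mathrm{sgn}(Z)\,D$ for $Z\ne0$. Then $\|Z-D\|_r^s\ge\|Z\|_r^s-\ell_Z(D)$, and inserting this into (6) gives
$$\|Z+D\|_r^s\le\|Z\|_r^s+\ell_Z(D)+2C\|D\|_r^s.\tag{7}$$

**Step 2: images of high levels escape to high Haar coordinates.** This will make the supports of the $Tg_k$ nearly disjoint.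

**Lemma 2.** For every $M$, $\ \sup\{\|P_MTg\|_p:\ g=\sum_{J\in\mathcal D_n}\theta_Jh_J,\ |\theta_J|\le1\}\to0$ as $n\to\infty$.

*Proof.* $P_MT$ has finite rank, so $P_MTg=\sum_i(\int gy_i)z_i$ with finitely many $y_i\in L_{p'}$, $z_i\in L_p$. It suffices that for each $y\in L_{p'}$ we have $\sup_g|\int gy|\to0$. With $\mathbb E_n$ the conditional expectation onto $\mathcal A_n$, $(\mathbb E_{n+1}-\mathbb E_n)y=\sum_{J\in\mathcal D_n}2^n(\int h_Jy)h_J$, so
$$\sup_g\Big|\int gy\Big|=\sum_{J\in\mathcal D_n}\Big|\int h_Jy\Big|=\|(\mathbb E_{n+1}-\mathbb E_n)y\|_1\to0.\qquad\square$$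

**Step 3: the building blocks.** We fix the form of the functions that will replace Haar functions.

**Definition 5.** Let $E\in\mathcal A$ with $|E|>0$ and $N,L\in\mathbb N$. A *scheme* successively produces, for $k=1,\dots,L$: sets $E_k\in\mathcal A$ with $E_1=E$ and $E_{k+1}\subseteq E_k$ determined from $E$ and $g_1,\dots,g_k$ by a given rule; levels $n_1<n_2<\cdots$ with $E_k\in\mathcal A_{n_k}$; signs $\epsilon_J$; and
$$g_k=\sum_{J\in\mathcal D_{n_k},\,J\subset E_k}\epsilon_Jh_J,\qquad g=N^{-1/2}\sum_{k=1}^Lg_k .$$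
We use two rules.

* *Constant rule:* $E_k=E$ for all $k$, $\Lambda=1$ and $L=N$.
* *Stopping rule* (used only in Section 9): $\Lambda\in\mathbb N$, $N=q^2$ with $q\in\mathbb N$, $L=\Lambda q^2$, and $E_{k+1}=\{t\in E_k:|\sum_{j\le k}g_j(t)|<q\}\in\mathcal A_{n_k+1}$.

In both cases $L=\Lambda N$. Since the levels are distinct, $S(g)^2=N^{-1}\sum_{k\le L}1_{E_k}\le\Lambda$. Under the constant rule $S(g)^2=1_E$.

*Example.* With the constant rule, $E=[0,1)$, $N=2$, levels $0,1$ and all signs $+$, we get $g=\frac1{\sqrt2}(h_{[0,1)}+h_{[0,1/2)}+h_{[1/2,1)})$. Its values on the four quarters are $\sqrt2,0,0,-\sqrt2$, and $S(g)^2=\frac12(1+1)=1$. With the stopping rule and $q=2$, the sum after one step is $\pm1$, so $E_1=E_2=E$, and $E_3$ is the half of $E$ where $g_1+g_2=0$.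

**Step 4: the averaging lemma.** Here the weak convergence (4) becomes closeness in norm.

**Lemma 3.** Let $\Lambda\in\mathbb N$ and $\delta\in(0,1)$. There is $N_0=N_0(\delta,\Lambda,T,p)$ such that for all $N\ge N_0$ admissible for the rule, $L=\Lambda N$, all $E\in\mathcal A$ with $|E|>0$, all $M_0,n_0$ and each rule, levels $n_0<n_1<\dots<n_L$ and signs can be chosen with
$$\|P_{M_0}Tg\|_p\le\delta,\qquad\|S(Tg)^2-V(S(g)^2)\|_r\le\delta .$$

*Proof.* Let $\gamma\in(0,1)$, to be fixed below. Put $K=2\beta^2\|T\|^2$, $D_k=S(Tg_k)^2-V1_{E_k}$, $Z_k=\sum_{j\le k}D_j$ and $Z_0=0$. As $\|g_k\|_p=|E_k|^{1/p}\le1$, we have $\|D_k\|_r\le\beta^2\|T\|^2+\|V\|\le K$.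

*Choices.* Suppose everything up to $k-1$ is chosen, including $M_{k-1}$. Then $E_k$ is known. By Lemma 2 and (4) choose $n_k\in\mathcal N$, larger than $n_{k-1}$ and with $E_k\in\mathcal A_{n_k}$, so large that

* $\|P_{M_{k-1}}Tg'\|_p\le\gamma2^{-k-1}$ for every $g'=\sum_{J\in\mathcal D_{n_k},J\subset E_k}\epsilon_Jh_J$ with $\epsilon_J=\pm1$;
* $\ell_{Z_{k-1}}(V_{n_k}(E_k)-V1_{E_k})\le1$.

By (3), the average over all signs of $\ell_{Z_{k-1}}(S(Tg')^2-V1_{E_k})$ is $\ell_{Z_{k-1}}(V_{n_k}(E_k)-V1_{E_k})\le1$. So some choice of signs gives $\ell_{Z_{k-1}}(D_k)\le1$; fix it. Finally choose $M_k>M_{k-1}$ with $\|(I-P_{M_k})Tg_k\|_p\le\gamma2^{-k-1}$.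

*Decay of the average error.* By (7), $\|Z_k\|_r^s\le\|Z_{k-1}\|_r^s+1+2CK^s$, so $\|Z_L\|_r^s\le\Lambda N(1+2CK^s)$. Since $s>1$,
$$N^{-1}\|Z_L\|_r\le\big((1+2CK^s)\Lambda\big)^{1/s}N^{\frac1s-1}\le\delta/2\qquad\text{for }N\ge N_0(\delta,\Lambda,T,p).$$

*Decoupling.* It remains to compare $S(Tg)^2$ with $\frac1N\sum_kS(Tg_k)^2$. Put $Q_k=P_{M_k}-P_{M_{k-1}}$ and $u=N^{-1/2}\sum_kQ_kTg_k$. By the choices, $\|Tg_k-Q_kTg_k\|_p\le\gamma2^{-k}$, so $\|Tg-u\|_p\le\gamma$. The functions $Q_kTg_k$ have disjoint Haar supports, so $S(u)^2=N^{-1}\sum_kS(Q_kTg_k)^2$. From $S(g)^2\le\Lambda$ and (1), $\|Tg\|_p\le\|T\|\beta\|S(g)\|_p\le\beta\|T\|\Lambda^{1/2}$. By (2),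
$$\|S(Tg)^2-S(u)^2\|_r\le\beta^2\gamma(2\|Tg\|_p+\gamma)\le\beta^2\gamma(2\beta\|T\|\Lambda^{1/2}+1),$$
$$\Big\|S(u)^2-\tfrac1N\sum_kS(Tg_k)^2\Big\|_r\le\tfrac1N\sum_k\beta^2\gamma2^{-k}(2\|Tg_k\|_p+\gamma)\le\beta^2\gamma(2\|T\|+1).$$
Since $V(S(g)^2)=\frac1N\sum_kV1_{E_k}$, we have $\frac1N\sum_kS(Tg_k)^2-V(S(g)^2)=\frac1NZ_L$, of norm at most $\delta/2$. A sufficiently small $\gamma=\gamma(\delta,\Lambda,T,p)\le\delta$ makes the two displayed errors sum to at most $\delta/2$, which gives the second claim. Also $P_{M_0}u=0$, so $\|P_{M_0}Tg\|_p\le\|Tg-u\|_p\le\gamma\le\delta$. $\square$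

## 7. The norm of $Tf$ on spans of building blocks

We now carry out the plan of Section 4: on the span of successive blocks, $\|Tf\|_p$ is governed by $\|V(S(f)^2)\|_r$. Write $x_+=\max(x,0)$.

**Lemma 4.** Let $\kappa_i\in(0,1)$. Suppose $g_1,g_2,\dots$ are obtained successively from Lemma 3, $g_i$ with accuracy $\delta=\kappa_i$ and with $M_{i-1}$ in place of $M_0$, all levels used by $g_i$ being larger than those used by $g_1,\dots,g_{i-1}$, and $M_i>M_{i-1}$ chosen with $\|(I-P_{M_i})Tg_i\|_p\le\kappa_i$. Suppose $\|g_i\|_p\le\beta$. Let $f=\sum a_ig_i$ be a finite sum and $\Psi=S(f)^2=\sum|a_i|^2S(g_i)^2$. If $R,\eta\ge0$ satisfy $\sum|a_i|\kappa_i\le\eta R$ and $\sum|a_i|^2\kappa_i\le\eta R^2$, then with $C_0=1+6\beta^3\|T\|$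
$$\tfrac1\beta\big(\|V\Psi\|_r-C_0\eta R^2\big)_+^{1/2}-2\eta R\ \le\ \|Tf\|_p\ \le\ \beta\big(\|V\Psi\|_r+C_0\eta R^2\big)^{1/2}+2\eta R.\tag{8}$$

*Proof.* The formula for $S(f)^2$ holds because different $g_i$ use different Haar levels. Let $Q_i=P_{M_i}-P_{M_{i-1}}$. By Lemma 3, $\|P_{M_{i-1}}Tg_i\|_p\le\kappa_i$, so $\|Tg_i-Q_iTg_i\|_p\le2\kappa_i$. Let $u=\sum a_iQ_iTg_i$. Then $\|Tf-u\|_p\le2\sum|a_i|\kappa_i\le2\eta R$, and, the Haar supports being disjoint, $S(u)^2=\sum|a_i|^2S(Q_iTg_i)^2$. By (2), $\|Q_i\|\le2$ and Lemma 3,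
$$\|S(Q_iTg_i)^2-V(S(g_i)^2)\|_r\le2\beta^2\kappa_i(\beta\|T\|+2\beta\|T\|)+\kappa_i=C_0\kappa_i .$$
Summing with weights $|a_i|^2$, $\|S(u)^2-V\Psi\|_r\le C_0\eta R^2$. Since $\|S(u)\|_p=\|S(u)^2\|_r^{1/2}$, (1) applied to $u$ gives $\frac1\beta(\|V\Psi\|_r-C_0\eta R^2)_+^{1/2}\le\|u\|_p\le\beta(\|V\Psi\|_r+C_0\eta R^2)^{1/2}$. Now use $\|Tf-u\|_p\le2\eta R$. $\square$

## 8. Proof of Theorem A: a Haar system modeled on a set $A$

**Step 1: reduction to $X=L_p$.** Let $R_0:L_p\to X$ be an onto isomorphism. Then $TR_0\in\mathcal L(L_p)$ is $L_p$-strictly singular: if it is an isomorphism on $Z\simeq L_p$, then $T$ is an isomorphism on $R_0Z\simeq L_p$. If $Y_0\simeq L_p$ and $\|TR_{0|Y_0}\|<\varepsilon/\|R_0^{-1}\|$, then $Y=R_0Y_0\subseteq X$ satisfies $Y\simeq L_p$ and $\|T_{|Y}\|<\varepsilon$. So we replace $T$ by $TR_0$ and take $X=L_p$. We also assume $T\ne0$.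

**Step 2: blocks indexed by $\mathcal D$.** Given a set $A$ with $|A|>0$ and $\eta\in(0,\frac12)$, we build a copy of the Haar system whose square functions live almost on $A$. Choose measurable $A_I$ ($I\in\mathcal D$) with $A_{[0,1)}=A$, $A_I=A_{I_l}\sqcup A_{I_r}$ and $|A_I|=|I||A|$. Enumerate $\mathcal D=\{I_1,I_2,\dots\}$ and write $A_i=A_{I_i}$, $g_{I_i}=g_i$, $a_{I_i}=a_i$. Choose $\kappa_i\in(0,1)$ with
$$\sum_i\kappa_i\big(|A_i|^{-1/p}+|A_i|^{-2/p}\big)\le\eta ,$$
and $E_i\in\mathcal A$ with $|E_i|>0$ and $|E_i\triangle A_i|^{1/r}\le\kappa_i$. Construct $g_1,g_2,\dots$ successively as in Lemma 4, $g_i$ on $E=E_i$ with the constant rule. Then $S(g_i)^2=1_{E_i}$, and $\|g_i\|_p\le\beta|E_i|^{1/p}\le\beta$ by (1).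

**Step 3: norms of $f$ and $Tf$.** We express both through one function supported on $A$. For a finite sum $f=\sum a_ig_i$ let
$$\Phi=\sum|a_i|^21_{A_i},\qquad R=\|\Phi\|_r^{1/2},\qquad\Psi=S(f)^2=\sum|a_i|^21_{E_i}.$$
Since $\|\Phi\|_r\ge|a_i|^2|A_i|^{1/r}=|a_i|^2|A_i|^{2/p}$, we have $|a_i|\le R|A_i|^{-1/p}$. By the choice of $\kappa_i$, $\sum|a_i|\kappa_i\le\eta R$ and $\sum|a_i|^2\kappa_i\le\eta R^2$, so Lemma 4 applies. Moreover
$$\|\Psi-\Phi\|_r\le\sum|a_i|^2|E_i\triangle A_i|^{1/r}\le\eta R^2,\qquad\|V\Psi-V\Phi\|_r\le\|V\|\eta R^2 .$$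
As $\eta<\frac12$, $\frac12R^2\le\|\Psi\|_r\le\frac32R^2$. By (1), $\beta^{-1}\|\Psi\|_r^{1/2}\le\|f\|_p\le\beta\|\Psi\|_r^{1/2}$, hence
$$\tfrac1{2\beta}R\le\|f\|_p\le2\beta R,\tag{9}$$
and (8) gives, with $C_1=C_0+\|V\|$,
$$\tfrac1\beta\big(\|V\Phi\|_r-C_1\eta R^2\big)_+^{1/2}-2\eta R\le\|Tf\|_p\le\beta\big(\|V\Phi\|_r+C_1\eta R^2\big)^{1/2}+2\eta R.\tag{10}$$
The constant $C_1$ depends only on $T$ and $p$, not on $A$ or $\eta$.

**Step 4: the span contains a copy of $L_p$.** Under normalized measure on $A$, the family $(1_{A_I})$ has the joint distribution of $(1_I)$ on $[0,1)$. So $R=\|\Phi^{1/2}\|_p=|A|^{1/p}\|(\sum|a_I|^21_I)^{1/2}\|_p=|A|^{1/p}\|S(\sum a_Ih_I)\|_p$. By (1) and (9), $\|\sum a_Ig_I\|_p$ and $\|\sum a_Ih_I\|_p$ are equivalent, so $h_I\mapsto g_I$ extends to an isomorphism $U$ from $L_p^0=\overline{\rm span}\{h_I\}$, the mean-zero functions, onto $\overline{\rm span}\{g_I\}$. The space $L_p^0$ contains $\{f:f(t+\frac12)=-f(t),\ 0\le t<\frac12\}$, which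 is isometric to $L_p$: send $g\in L_p$ to the function that is $g(2t)$ on $[0,\frac12)$. Let $Y\simeq L_p$ be the image of this subspace under $U$. Estimates $\|Tf\|_p\le c_1\|f\|_p$ or $\|Tf\|_p\ge c_2\|f\|_p$ that hold for all finite sums $f$ hold by density on $\overline{\rm span}\{g_I\}\supseteq Y$.

**Step 5: Lemma 1(b) is impossible.** Suppose (b) holds for $V$, with $A$ and $c$. Use this $A$ in Step 2. Since $\Phi\ge0$ is supported on $A$, $\|V\Phi\|_r\ge cR^2$. By (10) and (9), whenever the bracket is positive,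
$$\|Tf\|_p\ge\tfrac1{2\beta}\big[\beta^{-1}(c-C_1\eta)_+^{1/2}-2\eta\big]\|f\|_p ,$$
and for small $\eta$ it is positive. Then $T$ is an isomorphism on $Y\simeq L_p$, a contradiction.

**Step 6: Lemma 1(a) gives the small restriction.** So (a) holds. Given $\varepsilon>0$, pick $\eta\in(0,\frac12)$ with $2\beta\big[\beta((1+C_1)\eta)^{1/2}+2\eta\big]<\varepsilon$, and take $A$ from (a) for this $\eta$. Then $\|V\Phi\|_r\le\eta\|\Phi\|_r=\eta R^2$, so (10) and (9) give
$$\|Tf\|_p\le\big[\beta((1+C_1)\eta)^{1/2}+2\eta\big]R\le2\beta\big[\beta((1+C_1)\eta)^{1/2}+2\eta\big]\|f\|_p .$$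
Hence $\|T_{|Y}\|<\varepsilon$. $\blacksquare$

## 9. Proof of Theorem B: stopping a random walk at $\pm q$

In Section 8 the space $Y$ is spanned by functions $g_I$ that behave like $N^{-1/2}$ times a sum of $N$ independent signs. By the central limit theorem $|g_I|$ is not close to $1$ on $E_I$ for large $N$, so the $g_I$ are not close to functions $k_I=1_{F_{I_l}}-1_{F_{I_r}}$. To get $L_p(F,\Sigma)$ we need blocks that are $\pm1$ on most of $E$. Stopping the walk at $\pm q=\pm\sqrt N$ achieves this, at the price that $S(g)^2$ is no longer $1_E$. What survives is $S(g)^2\le\Lambda1_E$, and that is enough. Again $T\ne0$.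

**Step 1: facts about the stopping rule.** We record what a block $g$ looks like. On each $J\in\mathcal D_{n_k}$ with $J\subset E_k$ the previous sums are constant and $g_k=\pm1$ on the two halves, in one order or the other; and $g_k=0$ on $E\setminus E_k$. So for any choice of signs, on $E$ with normalized Lebesgue measure, $(\sum_{j\le k}g_j)_{k\le L}$ is a simple symmetric random walk stopped at its first hitting time $\tau$ of $\pm q$. Since $g=q^{-1}\sum_{k\le L}g_k$, we get $|g|\le1$ and $\mathrm{supp}\,g\subset E$. By symmetry the sets $E^\pm=\{g=\pm1\}\cap E\in\mathcal A$ have equal measure. Since $\mathbb E\tau=q^2$,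
$$|E\setminus(E^+\cup E^-)|=|E|\,\mathbb P(\tau>\Lambda q^2)\le|E|/\Lambda .$$
Also $S(g)^2=N^{-1}\sum_{k\le L}1_{E_k}\le\Lambda1_E$.

**Step 2: parameters.** We fix error sizes that beat the $2^n$ sets of level $n$. Let $A$ be a set with $a=|A|>0$, let $\eta\in(0,\frac12)$ and $b=(2/a)^{1/p}$. Choose, in this order:

* $\theta_n>0$ nonincreasing with $\sum_n6\cdot2^n\theta_n\le a/4$ and, for $\omega_n=6\sum_{j\ge n}2^{j-n}\theta_j$, $\sum_n4^nb\,\omega_n^{1/p}\le\eta$. For instance $\theta_j=\theta2^{-j(3p+2)}$ with small $\theta$: then $\omega_n\le12\theta2^{-3pn}$, and $4^n\omega_n^{1/p}\le(12\theta)^{1/p}2^{-n}$.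
* $\Lambda_n=\lceil1/\theta_n\rceil$.
* $\delta_n\in(0,\theta_n]$ nonincreasing with $\delta_0\le a/4$ and $\sum_n8^nb^2\Lambda_n\delta_n^{1/r}\le\eta$.
* $\kappa_n\in(0,1)$ with $\sum_n2^n(2^nb+4^nb^2)\kappa_n\le\eta$.

**Step 3: the tree of sets.** We build $E_I\in\mathcal A$ ($I\in\mathcal D$) with $|E_I|=m_n$ and $|E_I\setminus A|\le\delta_n$ for $I\in\mathcal D_n$, together with blocks $g_I$. Start with $E_{[0,1)}\in\mathcal A$, $|E_{[0,1)}\triangle A|\le\delta_0$, so $m_0\ge a-\delta_0\ge3a/4$.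

Given level $n$, treat the $I\in\mathcal D_n$ one after another. Apply Lemma 3 to $E_I$ with the stopping rule, $\Lambda=\Lambda_n$, $N=q^2$ large, accuracy $\kappa_n$, in succession as required in Lemma 4. This gives $g_I$ and $E_I^\pm$. By Step 1, as $m_n\le1$ and $1/\Lambda_n\le\theta_n$, we have $|E_I^\pm|\ge(m_n-\theta_n)/2$; and $|E_I^\pm\setminus A|\le\delta_n$. Choose $B_I^\pm\in\mathcal A$, $B_I^\pm\subset E_I^\pm$, with $|B_I^\pm\triangle(E_I^\pm\cap A)|\le\delta_{n+1}$: approximate $E_I^\pm\cap A$ by a member of $\mathcal A$ and intersect it with $E_I^\pm$. Then $|B_I^\pm\setminus A|\le\delta_{n+1}$ and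
$$|B_I^\pm|\ge\frac{m_n-\theta_n}2-\delta_n-\delta_{n+1}\ge\frac{m_n}2-3\theta_n .$$
Let $m_{n+1}$ be the smallest measure of these $2^{n+1}$ sets, and let $E_{I_l}\subset B_I^+$ and $E_{I_r}\subset B_I^-$ be members of $\mathcal A$ of measure exactly $m_{n+1}$. This is possible because all these measures are dyadic rationals. Since $|B_I^+|+|B_I^-|\le m_n$, we have $2m_{n+1}\le m_n$, so
$$0\le m_n-2m_{n+1}\le6\theta_n,\qquad2^nm_n\ge m_0-\sum_j6\cdot2^j\theta_j\ge\frac a2 .$$
In particular all sets have positive measure and the construction continues.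

**Step 4: the limit space.** We pass from the tree $(E_I)$ to a set $F$ and a $\sigma$-algebra. Let
$$F=\bigcap_n\bigcup_{I\in\mathcal D_n}E_I,\qquad F_I=F\cap E_I,\qquad\Sigma=\sigma(F_I:I\in\mathcal D).$$
For fixed $n$ the sets $E_I$ ($I\in\mathcal D_n$) are disjoint, and $E_{I_l}\sqcup E_{I_r}\subset E_I$. Hence the $F_I$ ($I\in\mathcal D_n$) partition $F$ and $F_I=F_{I_l}\sqcup F_{I_r}$. The sets intersected are decreasing, so $|F|=\lim2^nm_n\ge a/2$, and likewise $|F_I|=\lim_k2^km_{n+k}=2^{-n}|F|$ for $I\in\mathcal D_n$. So $\Sigma$ is countably generated and nonatomic, and $1_I\mapsto|F|^{-1/p}1_{F_I}$ induces an isometry of $L_p$ onto $L_p(F,\Sigma)$. It carries $h_I$ to $|F|^{-1/p}k_I$, where $k_I=1_{F_{I_l}}-1_{F_{I_r}}$.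

For $I\in\mathcal D_n$, $|E_I\setminus F_I|=m_n-\lim_k2^km_{n+k}=\sum_{j\ge n}2^{j-n}(m_j-2m_{j+1})\le\omega_n$. On $F_{I_l}\subset E_I^+$ we have $g_I=1$ and on $F_{I_r}\subset E_I^-$ we have $g_I=-1$, so $g_I=k_I$ on $F_I$. Off $F_I$, $k_I=0$, $|g_I|\le1$ and $\mathrm{supp}\,g_I\subset E_I$. Therefore $\|g_I-k_I\|_p\le\omega_n^{1/p}$.

**Step 5: estimates on finite sums.** We transfer $f=\sum a_Ik_I$ (finite sum) to $f'=\sum a_Ig_I$, with $\Psi=S(f')^2$. The $k_I$ are orthogonal and $\int k_I^2=|F_I|$, so for $I\in\mathcal D_n$, by Hölder,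
$$|a_I|=|F_I|^{-1}\Big|\int fk_I\Big|\le|F_I|^{-1+\frac1{p'}}\|f\|_p=|F_I|^{-1/p}\|f\|_p\le2^{n/p}b\|f\|_p\le2^nb\|f\|_p .$$
Hence $\|f-f'\|_p\le\sum_n2^n\cdot2^nb\,\omega_n^{1/p}\|f\|_p\le\eta\|f\|_p$. The hypotheses of Lemma 4 hold for $f'$ with $R=\|f\|_p$, by the choice of $\kappa_n$ and because $\|g_I\|_p\le1\le\beta$. Since $S(g_I)^2\le\Lambda_n1_{E_I}$ for $I\in\mathcal D_n$, writing $n=n(I)$,
$$\|1_{A^c}\Psi\|_r\le\sum_I|a_I|^2\|\Lambda_n1_{E_I\setminus A}\|_r\le\sum_n2^n4^nb^2\Lambda_n\delta_n^{1/r}\|f\|_p^2\le\eta\|f\|_p^2 ,$$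
and, since $(1-\eta)\|f\|_p\le\|f'\|_p\le2\|f\|_p$, (1) gives
$$\beta^{-2}(1-\eta)^2\|f\|_p^2\le\|\Psi\|_r=\|S(f')\|_p^2\le4\beta^2\|f\|_p^2 .$$

**Step 6: the two cases of Lemma 1.** If (a) holds, take $A$ from (a) for the given $\eta$. Then
$$\|V\Psi\|_r\le\eta\|1_A\Psi\|_r+\|V\|\,\|1_{A^c}\Psi\|_r\le(4\beta^2+\|V\|)\eta\|f\|_p^2 ,$$
and (8) gives $\|Tf\|_p\le\|T\|\eta\|f\|_p+\|Tf'\|_p\le\varepsilon'\|f\|_p$ with
$$\varepsilon'=\|T\|\eta+\beta\big((4\beta^2+\|V\|+C_0)\eta\big)^{1/2}+2\eta .$$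

If (b) holds, take its $A$ and $c$. By positivity of $V$ and $\Psi\ge0$,
$$\|V\Psi\|_r\ge\|V(1_A\Psi)\|_r\ge c\|1_A\Psi\|_r\ge c\big(\beta^{-2}(1-\eta)^2-\eta\big)\|f\|_p^2 .$$
So for small $\eta$, (8) gives $\|Tf\|_p\ge\|Tf'\|_p-\|T\|\eta\|f\|_p\ge c'\|f\|_p$ with some $c'>0$.

By density these estimates hold on $L_p^0(F,\Sigma)=\overline{\rm span}\{k_I\}$, the mean-zero functions in $L_p(F,\Sigma)$.

**Step 7: removing the mean-zero restriction.** A function supported on a small $F_I$ has a small mean. Let $I\in\mathcal D_n$ and $f\in L_p(F_I,\Sigma_{|F_I})$. Write $f=f_0+\lambda1_F$ with $f_0\in L_p^0(F,\Sigma)$ and $\lambda=|F|^{-1}\int f$. By Hölder,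
$$\|\lambda1_F\|_p\le\big(|F_I|/|F|\big)^{1-1/p}\|f\|_p=\alpha_n\|f\|_p,\qquad\alpha_n=2^{-n(1-1/p)}\le1 .$$
So $(1-\alpha_n)\|f\|_p\le\|f_0\|_p\le2\|f\|_p$. Hence $\|Tf\|_p\le(2\varepsilon'+\alpha_n\|T\|)\|f\|_p$ in case (a), and $\|Tf\|_p\ge(c'(1-\alpha_n)-\alpha_n\|T\|)\|f\|_p$ in case (b). In case (a), $\varepsilon'\to0$ as $\eta\to0$, so taking $\eta$ small and $n$ large gives (B2). In case (b), taking $n$ large gives (B1). In both cases the space is $L_p(F_I,\Sigma_{|F_I})$. $\blacksquare$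

## 10. Equivalent forms, the ideal property, and failure of compactness

**Corollary 1.** Let $2<p<\infty$ and $T\in\mathcal L(L_p)$. The following are equivalent:

1. $T$ is $L_p$-strictly singular;
2. for every $X\subseteq L_p$, $X\simeq L_p$, and $\varepsilon>0$ there is $Y\subseteq X$, $Y\simeq L_p$, with $\|T_{|Y}\|<\varepsilon$;
3. as in 2, where moreover for any onto isomorphism $R:L_p\to X$, with $d=\|R\|\|R^{-1}\|$, the space $Y$ can be taken of the form $R(L_p(F,\Sigma))$. In particular $Y$ is $d$-isomorphic to $L_p$ and is complemented in $X$ by a projection of norm at most $d$, independently of $\varepsilon$.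

*Proof.* 1⇒3: $TR$ is $L_p$-strictly singular, as in Step 1 of Section 8, so (B1) fails for $TR$. Apply (B2) to $TR$ with $\varepsilon/\|R^{-1}\|$ and put $Y=R(L_p(F,\Sigma))$. For $y=Rx\in Y$ we have $\|x\|\le\|R^{-1}\|\|y\|$, so $\|T_{|Y}\|<\varepsilon$. The projection is $R\,\mathbb E(\cdot\,1_F\mid\Sigma)R^{-1}$. 3⇒2 is trivial. 2⇒1: if $\|Tx\|\ge c\|x\|$ on some $X\simeq L_p$ with $c>0$, then $\|T_{|Y}\|\ge c$ for all nonzero $Y\subseteq X$, contradicting 2. $\square$

**Corollary 2.** Let $2<p<\infty$. For $L_p$-strictly singular $T_1,\dots,T_k$ and $\varepsilon>0$, every $X\simeq L_p$ in $L_p$ contains $Y\simeq L_p$ with $\max_i\|T_{i|Y}\|<\varepsilon$. Hence the $L_p$-strictly singular operators form a proper closed two-sided ideal in $\mathcal L(L_p)$.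

*Proof.* For the first claim apply Theorem A successively, to $T_1$ in $X$, to $T_2$ in the subspace obtained, and so on. Now the ideal property. Scalar multiples are clear, and the identity is not in the set.

* Sums: if $\|(T_1+T_2)z\|\ge c\|z\|$ on $Z\simeq L_p$ with $c>0$, take $Y\subseteq Z$, $Y\simeq L_p$, with $\|T_{i|Y}\|<c/3$ for $i=1,2$. Then $c\|y\|\le\frac{2c}3\|y\|$ on $Y$, a contradiction.
* Products: let $\|ATBz\|\ge c\|z\|$ on $Z\simeq L_p$ with $c>0$. Then $\|Bz\|\ge c\|AT\|^{-1}\|z\|$, so $BZ\simeq L_p$, and $\|TBz\|\ge c\|A\|^{-1}\|z\|\ge c\|A\|^{-1}\|B\|^{-1}\|Bz\|$. So $T$ is an isomorphism on $BZ\simeq L_p$.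
* Closedness: if $\|Tz\|\ge c\|z\|$ on $Z\simeq L_p$ with $c>0$ and $\|T-T'\|<c/2$, then $\|T'z\|\ge\frac c2\|z\|$ on $Z$. So the complement of the set is open. $\square$

**Proposition (a limit of improvement).** In Theorem A, "$\|T_{|Y}\|<\varepsilon$" cannot be strengthened to "$T_{|Y}$ compact", nor even to "$T_{|Y}$ strictly singular", that is, an isomorphism on no infinite-dimensional subspace.

*Proof.* Let $T:L_p\hookrightarrow L_2\to L_p$, where the second map is an isomorphic embedding, for example onto the span of the Rademacher functions. If $T$ were an isomorphism on some $Z\simeq L_p$, then so would be the inclusion into $L_2$, and $L_p$ would embed into $\ell_2$, which it does not. So $T$ is $L_p$-strictly singular. Let $Y\simeq L_p$ be any copy. It contains a copy of $\ell_2$. By Kadec–Pełczyński (Studia Math. 21 (1962)), for $p>2$ the $L_p$ and $L_2$ norms are equivalent on every subspace of $L_p$ isomorphic to $\ell_2$. So the inclusion into $L_2$, and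 hence $T$, is an isomorphism on this copy, and $T_{|Y}$ is not strictly singular. $\square$
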